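\title{The neutral component of the automorphism group of a rigid affine variety is a torus}

\begin{abstract}
Let $X$ be an irreducible affine variety over an algebraically closed field of characteristic zero. We prove that if $X$ admits neither an effective $\mathbb{G}_a$-action nor an effective $\mathbb{G}_m$-action, then the ind-group $\operatorname{Aut}(X)$ is discrete, so that its neutral component $\operatorname{Aut}^0(X)$ is trivial. More generally, if $X$ has no nontrivial $\mathbb{G}_a$-action, then $\operatorname{Aut}^0(X)$ is an algebraic torus of rank at most $\dim X$, and all these ranks occur. It follows that $\operatorname{Aut}^0(X)$ is an algebraic group if and only if $X$ has no nontrivial $\mathbb{G}_a$-action or is the affine line. The proof expands the logarithmic derivative of a family of automorphisms over an affine curve at the points at infinity: a pole of order at least two produces a $\mathbb{G}_a$-action, and a simple pole produces a $\mathbb{G}_m$-action.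
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, $\mathbb{G}_a$ and $\mathbb{G}_m$ are its additive and multiplicative groups, $X$ is an irreducible affine variety over $\mathbb{K}$, and $A=\mathcal{O}(X)$. Algebraic sets are reduced and may be reducible.

\subsection*{The ind-group $\operatorname{Aut}(X)$}
The group $\operatorname{Aut}(X)$ of regular automorphisms of $X$ is in general not an algebraic group, but it is an increasing union of affine algebraic sets. Fix a closed embedding $X\subset\mathbb{A}^N$ with coordinate functions $x_1,\dots,x_N\in A$, and let $A_{\le k}\subset A$ be the finite-dimensional image of the space of polynomials of degree at most $k$. An endomorphism $g$ of $X$ is given by the tuple $(g^*x_1,\dots,g^*x_N)$, and a tuple $(a_1,\dots,a_N)\in A^N$ arises in this way if and only if $F(a_1,\dots,a_N)=0$ for all $F$ in the ideal of $X$. The tuples with all $a_i\in A_{\le k}$ form a closed subset $\operatorname{End}_k$ of the vector space $(A_{\le k})^N$, and composition is a polynomial map $\operatorname{End}_k\times\operatorname{End}_l\to\operatorname{End}_{kl}$.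 Put
\[
V_k=\{(g,h)\in\operatorname{End}_k\times\operatorname{End}_k \;:\; gh=hg=\mathrm{id}\},
\]
and identify $(g,g^{-1})$ with $g$. Then $\operatorname{Aut}(X)=\bigcup_{k\ge1}V_k$, each $V_k$ is an affine algebraic set, closed in $V_{k+1}$, and multiplication $V_k\times V_l\to V_{kl}$ and inversion $V_k\to V_k$ are morphisms. A subset of $\operatorname{Aut}(X)$ is \emph{closed} (\emph{open}) if its intersection with every $V_k$ is closed (open) in $V_k$. The \emph{neutral component} $\operatorname{Aut}^0(X)$ is the connected component of $\mathrm{id}$ for this topology. It is closed, and it is a subgroup because translations and inversion are homeomorphisms. A closed subgroup that is contained in some $V_k$ is an affine algebraic group; such subgroups are called \emph{algebraic}.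

\subsection*{The question}
The group $\operatorname{Aut}^0(X)$ measures how far the identity can be deformed. Three curves show three behaviors. The automorphisms of $\mathbb{A}^1$ are the maps $x\mapsto ax+b$, so $\operatorname{Aut}^0(\mathbb{A}^1)=\mathbb{G}_a\rtimes\mathbb{G}_m$. The automorphisms of $\mathbb{A}^1\setminus\{0\}$ are the maps $x\mapsto ax^{\pm1}$, so the neutral component is $\mathbb{G}_m$. An automorphism of $\mathbb{P}^1\setminus\{0,1,\infty\}$ extends to $\mathbb{P}^1$ and is determined by a permutation of the three punctures, so the neutral component is trivial. In each case the identity moves only when $\mathbb{G}_a$ or $\mathbb{G}_m$ acts. Recall that an action is \emph{effective} if only the neutral element acts trivially. The following conjecture is stated in \cite{KZ}.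

\begin{quote}
\textbf{Conjecture.} \emph{If $X$ admits neither an effective $\mathbb{G}_a$-action nor an effective $\mathbb{G}_m$-action, then $\operatorname{Aut}^0(X)$ is trivial.}
\end{quote}

If $\operatorname{Aut}^0(X)$ is algebraic, there is nothing to prove, since a nontrivial connected affine algebraic group contains a copy of $\mathbb{G}_a$ or of $\mathbb{G}_m$. The difficulty is that an element of $\operatorname{Aut}^0(X)$ need not lie in any algebraic subgroup. Take $X=\mathbb{A}^2$ and $g(x,y)=(y,x+y^2)$. The curve $t\mapsto(y,x+ty^2)$ in $V_2$ joins $g$ to an element of the connected group $\mathrm{GL}_2$, so $g\in\operatorname{Aut}^0(\mathbb{A}^2)$. But $g^n=(p_n,p_{n+1})$ with $p_0=x$, $p_1=y$, $p_{n+1}=p_{n-1}+p_n^2$, so $\deg p_{n+1}=2^n$, and no $V_k$ contains all powers of $g$. A one-parameter group therefore has to be extracted from a family of automorphisms that carries no group structure.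

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:A}
If $X$ admits neither an effective $\mathbb{G}_a$-action nor an effective $\mathbb{G}_m$-action, then $\operatorname{Aut}(X)$ is discrete; in particular $\operatorname{Aut}^0(X)=\{\mathrm{id}\}$. Conversely, if $X$ admits an effective $\mathbb{G}_a$- or $\mathbb{G}_m$-action, then $\operatorname{Aut}^0(X)\ne\{\mathrm{id}\}$.
\end{theorem}

Call $X$ \emph{rigid} if it has no nontrivial $\mathbb{G}_a$-action.

\begin{theorem}\label{thm:B}
Let $X$ be an irreducible rigid affine variety. Then $\operatorname{Aut}^0(X)$ is an algebraic torus of rank $r\le\dim X$. For every $n\ge0$ and every $0\le r\le n$ there is a rigid $X$ with $\dim X=n$ and $\operatorname{Aut}^0(X)\cong\mathbb{G}_m^r$.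
\end{theorem}

\begin{corollary}\label{cor:C}
For an irreducible affine variety $X$, the group $\operatorname{Aut}^0(X)$ is algebraic, that is, contained in some $V_k$, if and only if $X$ is rigid or $X\cong\mathbb{A}^1$.
\end{corollary}

The first part of Theorem~\ref{thm:A} is the case $r=0$ of Theorem~\ref{thm:B}. We prove it separately, because its proof is short, shows the method, and does not use that $X$ is irreducible.

\subsection*{The method}
If some $V_k$ has positive dimension, it contains a curve, and since $V_k$ is affine this curve has points at infinity. For a curve $g(t)$ in a matrix group, the logarithmic derivative $g^{-1}\,dg$ is a differential form with values in the Lie algebra. For a curve in $\operatorname{Aut}(X)$ its values are derivations of $A$. Section~\ref{sec:local} expands it at one point at infinity and shows that the leading coefficient generates a one-parameter group. This local statement gives Theorem~\ref{thm:A} at once (Section~\ref{sec:A}). For Theorem~\ref{thm:B} we first assemble all $\mathbb{G}_m$-actions on a rigid variety into one torus (Section~\ref{sec:torus}), and then compare the local expansions at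 the different points at infinity by the residue theorem (Section~\ref{sec:curves}).

\section{Families, one-parameter groups and derivations}\label{sec:prelim}

\subsection*{Families}
Let $Y$ be an affine variety. A \emph{morphism} $Y\to\operatorname{Aut}(X)$, $y\mapsto g_y$, is a map whose image lies in some $V_k$ and which is a morphism to $V_k$; thus both $g_y$ and $g_y^{-1}$ depend algebraically on $y$. Morphisms are continuous. For $y\in Y$ let $\mathrm{ev}_y\colon\mathbb{K}[Y]\otimes A\to A$ be the evaluation $f\otimes a\mapsto f(y)a$. An element $\sum f_i\otimes a_i$ with linearly independent $a_i$ is killed by all $\mathrm{ev}_y$ only if all $f_i$ vanish, so the evaluations separate the elements of $\mathbb{K}[Y]\otimes A$.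

\begin{lemma}\label{lem:families}
Morphisms $Y\to\operatorname{Aut}(X)$, $y\mapsto g_y$, correspond bijectively to $\mathbb{K}[Y]$-algebra automorphisms $\Phi$ of $\mathbb{K}[Y]\otimes A$ by the rule $\mathrm{ev}_y\circ\Phi=g_y^*\circ\mathrm{ev}_y$ for all $y\in Y$.
\end{lemma}

\begin{proof}
Let $y\mapsto g_y$ be a morphism to $V_k$. The coordinates of $g_y^*x_i$ in a basis of $A_{\le k}$ are regular functions of $y$, so there are $\xi_i\in\mathbb{K}[Y]\otimes A$ with $\mathrm{ev}_y\xi_i=g_y^*x_i$. If $F$ lies in the ideal of $X$, then $F(\xi_1,\dots,\xi_N)$ is killed by every $\mathrm{ev}_y$, hence is zero. So $x_i\mapsto\xi_i$ defines an endomorphism $\Phi$ that satisfies the rule, and the rule determines $\Phi$. The family $g_y^{-1}$ gives an endomorphism $\Psi$, and $\mathrm{ev}_y\Phi\Psi=\mathrm{ev}_y=\mathrm{ev}_y\Psi\Phi$ for all $y$, so $\Psi=\Phi^{-1}$. Conversely, given $\Phi$, both $\Phi$ and $\Phi^{-1}$ preserve the ideal $\ker\mathrm{ev}_y$, which is generated by the maximal ideal of $y$ in $\mathbb{K}[Y]$, and so they induce mutually inverse automorphisms of $A$. The finitely many elements $\Phi^{\pm1}(x_i)$ lie in $\mathbb{K}[Y]\otimes A_{\le k}$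 for some $k$, which gives a morphism $Y\to V_k$.
\end{proof}

An action of an affine algebraic group $G$ on $X$ gives the automorphism $(\gamma,x)\mapsto(\gamma,\gamma x)$ of $G\times X$ over $G$, hence a homomorphism $G\to\operatorname{Aut}(X)$ that is a morphism. If $G$ is connected, the image lies in $\operatorname{Aut}^0(X)$. This proves the converse statement in Theorem~\ref{thm:A}.

\subsection*{Locally nilpotent derivations}
Derivations of $A$ are $\mathbb{K}$-linear. A derivation $\delta$ is \emph{locally nilpotent} if every $a\in A$ is killed by a power of $\delta$. Then $\exp(t\delta)=\sum_n t^n\delta^n/n!$ is an automorphism of $\mathbb{K}[t]\otimes A$ by the Leibniz formula, and $\exp(t\delta)\exp(t'\delta)=\exp((t+t')\delta)$, so we obtain a $\mathbb{G}_a$-action on $X$. If $\delta\neq0$, the action is nontrivial, since $\delta(a)$ is the coefficient of $t$ in $\exp(t\delta)a$. It is then effective: its kernel is a proper closed subgroup of $\mathbb{G}_a$, hence finite, hence trivial in characteristic zero. Conversely, write a $\mathbb{G}_a$-action as $a\mapsto\sum_n t^n\delta_n(a)$, a finite sum for each $a$, with $\delta_0=\mathrm{id}$.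 The coefficient of $t$ in the multiplicativity relation says that $\delta_1$ is a derivation, and the coefficient of $t't^n$ in the group law gives $\delta_1\delta_n=(n+1)\delta_{n+1}$. So $\delta_n=\delta_1^n/n!$, and $\delta_1$ is locally nilpotent. Hence $X$ is rigid if and only if $A$ has no nonzero locally nilpotent derivation.

\subsection*{Integral derivations}
A derivation $\delta$ of $A$ is \emph{integral} if $A$ is spanned by eigenvectors of $\delta$ with eigenvalues in $\mathbb{Z}$. Then $A=\bigoplus_{j\in\mathbb{Z}}A_j$ with $A_j=\ker(\delta-j)$, every eigenvalue of $\delta$ is an integer, and $A_iA_j\subset A_{i+j}$ by the Leibniz rule. So $t\cdot a=t^ja$ for $a\in A_j$ defines a $\mathbb{G}_m$-action on $X$. If $\delta\ne0$, let $d\geq 1$ be the greatest common divisor of the $j$ with $A_j\ne0$. Then $\delta/d$ is integral, and its action is effective, because the degrees that occur now generate $\mathbb{Z}$. We detect integrality by interpolation.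

\begin{lemma}\label{lem:lagrange}
Let $\delta$ be an endomorphism of a $\mathbb{K}$-vector space $U$, let $J\subset\mathbb{Z}$ be finite and nonempty, and $P(z)=\prod_{j\in J}(z-j)$. If $P(\delta)f=0$, then $f=\sum_{j\in J}f_j$ with $\delta f_j=jf_j$, and each $f_j$ lies in every $\delta$-stable subspace that contains $f$.
\end{lemma}

\begin{proof}
The elements of $J$ are distinct in $\mathbb{K}$. Put $P_j(z)=\prod_{i\in J\setminus\{j\}}\frac{z-i}{j-i}$ and $f_j=P_j(\delta)f$. Then $\sum_jP_j=1$, and $(z-j)P_j$ is a multiple of $P$.
\end{proof}

\section{The logarithmic derivative at a point at infinity}\label{sec:local}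

Near a point at infinity of a parameter curve, the coefficients of a family are Laurent series in a local parameter $s$. So let $L=\mathbb{K}((s))$ and $A_L=L\otimes_{\mathbb{K}}A$, and regard $L$ and $A$ as subrings of $A_L$.

\subsection*{Orders}
For $h\in A_L$ let $h_i\in A$ be the image of $h$ under the map $\lambda\otimes a\mapsto\lambda_ia$, where $\lambda_i$ is the coefficient of $s^i$ in $\lambda$. We write $h=\sum_is^ih_i$. Let $\operatorname{ord}h=\min\{i:h_i\ne0\}$ for $h\neq0$, and $\operatorname{ord}0=\infty$. If $h=\sum_k\lambda_k\otimes a_k$ with linearly independent $a_k$, then $h_i=\sum_k(\lambda_k)_i\,a_k$, and therefore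
\begin{equation}\label{eq:ord}
\operatorname{ord}h=\min_k\operatorname{ord}\lambda_k,\qquad \operatorname{ord}(\lambda h)=\operatorname{ord}\lambda+\operatorname{ord}h\quad(\lambda\in L).
\end{equation}
The symbol $o(s^j)$ denotes an element of order greater than $j$. Let $D=\frac{d}{ds}\otimes\mathrm{id}_A$, and write $\lambda'=D\lambda$ for $\lambda\in L$. Then $(Dh)_{i-1}=ih_i$.

\subsection*{The derivation $E$}
Let $\Phi$ be an $L$-algebra automorphism of $A_L$. The logarithmic derivative should send $a\in A$ to $\Phi(D\Phi^{-1}a)$. Put
\[
\nabla=\Phi D\Phi^{-1},\qquad E=\nabla-D .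
\]
Both $D$ and $\nabla$ are $\mathbb{K}$-derivations of $A_L$, and $\nabla\lambda=\Phi(\lambda')=\lambda'=D\lambda$ for $\lambda\in L$. So the derivation $E$ kills $L$ and is $L$-linear, and $E=\nabla$ on $A$ because $D$ kills $A$. For $a\in A$ write
\[
E(a)=\sum_i s^i\varepsilon_i(a).
\]
The coefficient of $s^i$ in $E(ab)=aE(b)+bE(a)$ shows that each $\varepsilon_i$ is a derivation of $A$. A derivation that kills the generators $x_1,\dots,x_N$ is zero, so $\varepsilon_i=0$ for $i<\min_k\operatorname{ord}E(x_k)$. We say that $E$ has \emph{pole order at most $m$} if $\varepsilon_i=0$ for all $i<-m$. In that case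
\begin{equation}\label{eq:lead}
E(h)=s^{j-m}\varepsilon_{-m}(h_j)+o(s^{j-m})\qquad\text{whenever }\operatorname{ord}h\ge j.
\end{equation}
Indeed, write $h=\sum_k\lambda_k\otimes a_k$ with independent $a_k$. Then $\operatorname{ord}\lambda_k\ge j$ and $\operatorname{ord}E(a_k)\ge-m$, so $E(h)=\sum_k\lambda_kE(a_k)$ has order at least $j-m$, and its coefficient of $s^{j-m}$ is $\sum_k(\lambda_k)_j\,\varepsilon_{-m}(a_k)=\varepsilon_{-m}(h_j)$.

\begin{example}[the affine line]\label{ex:line}
Let $A=\mathbb{K}[x]$, $\partial=d/dx$, and $\Phi(x)=\alpha x+\beta$ with $\alpha\in L^*$, $\beta\in L$. Then $\Phi^{-1}(x)=(x-\beta)/\alpha$, so $D\Phi^{-1}(x)=-\beta'/\alpha-\alpha'(x-\beta)/\alpha^2$. Applying $\Phi$ replaces $x-\beta$ by $\alpha x$, and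
\[
E=-\frac{\alpha'}{\alpha}\,x\partial-\frac{\beta'}{\alpha}\,\partial .
\]
For the translations $x\mapsto x+t$ at $t=\infty$, with $s=1/t$, this is $E=s^{-2}\partial$. For the homotheties $x\mapsto tx$ it is $E=-s^{-1}x\partial$ at $t=0$, with $s=t$, and $E=s^{-1}x\partial$ at $t=\infty$, with $s=1/t$. The leading coefficients recover the generators of the two actions.

The same holds for arbitrary $\alpha$ and $\beta$. The series $\alpha'/\alpha$ has at most a simple pole, with residue the integer $j=\operatorname{ord}\alpha$. So a pole of order $m\ge2$ comes from $\beta'/\alpha$ alone, and $\varepsilon_{-m}$ is a multiple of the locally nilpotent derivation $\partial$. Suppose that the pole order is at most $1$. Then $\varepsilon_{-1}=-(jx+c)\partial$, where $c$ is the residue of $\beta'/\alpha$. If $j\ne0$, the powers $(jx+c)^n$ span $A$ and are eigenvectors with eigenvalues $-nj$, so $\varepsilon_{-1}$ is integral. If $j=0$, then $\operatorname{ord}\beta'\ge-1$; a derivative has no term $s^{-1}$, so $\operatorname{ord}\beta'\ge0$ and $c=0$. Thus the non-integral derivations $c\,\partial$ and $\mu x\partial$ with $c\neq 0$, $\mu\notin\mathbb{Z}$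 do not occur as residues of simple poles: they would require $\beta=-c\log s$ or $\alpha=s^{-\mu}$, and these are not Laurent series.
\end{example}

In general there is no formula for $E$. Instead, we compute the powers of $\nabla$ in two ways. The expression $\nabla=D+E$ gives the leading coefficient of $\nabla^nf$ in terms of the leading coefficient of $E$. The expression $\nabla^n=\Phi D^n\Phi^{-1}$ bounds the order of $\nabla^nf$ from below, since $D$ lowers orders by at most one.

\begin{proposition}\label{prop:key}
Let $\Phi$ be an $L$-algebra automorphism of $A_L$, and let $E$ and $\varepsilon_i$ be as above.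
\begin{enumerate}
\item[(i)] If $E$ has pole order at most $m$ and $m\ge2$, then $\varepsilon_{-m}$ is locally nilpotent.
\item[(ii)] If $E$ has pole order at most $1$, then $\varepsilon_{-1}$ is integral.
\item[(iii)] If $E$ has pole order at most $1$, $0\ne a\in A$, $h=\Phi(a)$ and $j=\operatorname{ord}h$, then $\varepsilon_{-1}(h_j)=-jh_j$.
\end{enumerate}
\end{proposition}

\begin{proof}
For (i) and (ii) fix $0\neq f\in A$ and write $\Phi^{-1}(f)=\sum_i\lambda_i\otimes b_i$, a finite sum with nonzero $\lambda_i\in L$ and $b_i\in A$.

(i) Put $\delta=\varepsilon_{-m}$. If $\operatorname{ord}h\ge j$, then $\operatorname{ord}Dh\ge j-1>j-m$, so $D$ does not contribute to the leading term, and \eqref{eq:lead} gives $\nabla h=s^{j-m}\delta(h_j)+o(s^{j-m})$. By induction on $n$,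
\[
\nabla^nf=s^{-mn}\delta^n(f)+o(s^{-mn}).
\]
On the other hand, $\nabla^nf=\Phi D^n\Phi^{-1}f=\sum_i(D^n\lambda_i)\,\Phi(b_i)$. By \eqref{eq:ord} this element has order at least $c-n$, where $c=\min_i(\operatorname{ord}\lambda_i+\operatorname{ord}\Phi(b_i))$ does not depend on $n$. So $\delta^n(f)\ne0$ forces $-mn\ge c-n$, that is, $n(m-1)\le-c$. Since $m\ge2$, this fails for large $n$.

(ii) For $m=1$ the two estimates have the same slope in $n$ and give no contradiction. We multiply by $s$, so that orders are preserved, and use that $sD$ multiplies $s^j$ by the integer $j$. Put $\delta=\varepsilon_{-1}$ and $\Theta=s\nabla=\Phi(sD)\Phi^{-1}$; the last equality holds because $\Phi$ is $L$-linear. If $\operatorname{ord}h\ge0$, then $sDh=o(s^0)$, and \eqref{eq:lead} gives $\Theta h=\delta(h_0)+o(s^0)$. By induction $\Theta^nf=\delta^n(f)+o(s^0)$ for all $n$, and so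
\[
P(\Theta)f=P(\delta)f+o(s^0)\qquad\text{for every }P\in\mathbb{K}[z].
\]
Choose $q\ge0$ such that $\operatorname{ord}\lambda_i\ge-q$ and $q+1+\operatorname{ord}\Phi(b_i)>0$ for all $i$, and let $P(z)=\prod_{j=-q}^{q}(z-j)$. The operator $P(sD)$ multiplies the coefficient of $s^j$ by $P(j)$, so $\operatorname{ord}P(sD)\lambda_i\ge q+1$. Hence $P(\Theta)f=\sum_i(P(sD)\lambda_i)\,\Phi(b_i)$ has positive order, and $P(\delta)f=0$. By Lemma~\ref{lem:lagrange}, $f$ is a sum of eigenvectors of $\delta$ with integer eigenvalues.

(iii) We have $\nabla h=\Phi(Da)=0$. The coefficient of $s^{j-1}$ in $\nabla h=Dh+Eh$ is $jh_j+\varepsilon_{-1}(h_j)$ by \eqref{eq:lead}.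
\end{proof}

Part (iii) leads back from $E$ to $\Phi$: the residue $\varepsilon_{-1}$ determines the orders of the elements $\Phi(a)$. This needs characteristic zero. In characteristic $p$ the family $\Phi(x)=x+s^{-p}$ on the affine line has $E=0$, although $\operatorname{ord}\Phi(x)=-p$.

\section{Varieties without one-parameter groups}\label{sec:A}

We fix notation for this section and for Section~\ref{sec:curves}. Let $\Gamma$ be a smooth irreducible affine curve, $\overline\Gamma$ its smooth projective completion, and $S=\overline\Gamma\setminus\Gamma$ the finite set of points at infinity. A rational function that is regular at every point of $\overline\Gamma$ is constant. For $p\in S$ with local parameter $s$, Laurent expansion embeds the function field $\mathbb{K}(\Gamma)$ into $L=\mathbb{K}((s))$, and $\operatorname{ord}$ restricts to the order of vanishing $\operatorname{ord}_p$. Let $t\mapsto g_t$ be a morphism $\Gamma\to\operatorname{Aut}(X)$, and $\Phi$ the automorphism of $\mathbb{K}[\Gamma]\otimes A$ from Lemma~\ref{lem:families}. Extending scalars from $\mathbb{K}[\Gamma]$ to $L$ turns $\Phi$ into an $L$-algebra automorphism of $A_L$,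 so Proposition~\ref{prop:key} applies at each $p\in S$. A morphism from an arbitrary irreducible affine curve can be composed with the normalization, which is a surjective morphism from a curve $\Gamma$ as above.

If $X$ is rigid, then $E$ has pole order at most $1$ at every $p\in S$. Otherwise let $-m\le-2$ be the smallest index with $\varepsilon_{-m}\ne0$; by Proposition~\ref{prop:key}(i) this is a nonzero locally nilpotent derivation.

We also use the following fact \cite[\S6, Lemma]{Mumford}: any two distinct points of an irreducible variety lie on an irreducible closed curve.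

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The converse statement was proved after Lemma~\ref{lem:families}. Assume that $X$ has no effective action of $\mathbb{G}_a$ or $\mathbb{G}_m$. By Section~\ref{sec:prelim}, $A$ has no nonzero locally nilpotent derivation and no nonzero integral derivation.

We first show that every morphism $\Gamma\to\operatorname{Aut}(X)$ is constant. Let $p\in S$. Then $E$ has pole order at most $1$, and $\varepsilon_{-1}=0$ by Proposition~\ref{prop:key}(ii). Let $0\ne a\in A$, $h=\Phi(a)$ and $j=\operatorname{ord}h$. Proposition~\ref{prop:key}(iii) gives $jh_j=0$ with $h_j\ne0$, so $j=0$. Write $\Phi(a)=\sum_if_i\otimes a_i$ with $f_i\in\mathbb{K}[\Gamma]$ and linearly independent $a_i$. By \eqref{eq:ord}, $\operatorname{ord}_pf_i\ge0$ for all $i$. This holds at every $p\in S$, so each $f_i$ is regular on $\overline\Gamma$, hence constant. Thus $g_t^*a=\sum_if_i(t)a_i$ does not depend on $t$, for any $a$, and $g_t$ is constant.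

If an irreducible component of $V_k$ had two distinct points, it would contain an irreducible closed curve, and the normalization of this affine curve would give a nonconstant morphism $\Gamma\to\operatorname{Aut}(X)$. So every component of $V_k$ is a point, and $V_k$ is finite. Then every subset of $\operatorname{Aut}(X)$ is open and closed, and $\operatorname{Aut}^0(X)=\{\mathrm{id}\}$.
\end{proof}

\begin{remark}
The proof does not use that $X$ is irreducible. It does use that $X$ is affine: a family is described by regular functions on $\Gamma$, and these are constant once they have no poles on $S$. The translations of an elliptic curve form a nonconstant family, although $\mathbb{G}_a$ and $\mathbb{G}_m$ act on it only trivially, because an orbit map extends to a morphism from $\mathbb{P}^1$ and is therefore constant.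
\end{remark}

\section{The torus of a rigid variety}\label{sec:torus}

From now on until the end of Section~\ref{sec:B}, $X$ is irreducible and rigid. The residues $\varepsilon_{-1}$ at the points of $S$ are now integral derivations that need not vanish, and we have to compare them. Let $\mathfrak{s}$ be the set of integral derivations of $A$. On the affine line, $x\partial$ and $(x+1)\partial$ are integral and do not commute; with respect to the grading defined by $x\partial$, the component of $(x+1)\partial$ of degree $-1$ is the locally nilpotent derivation $\partial$. The proof of the next lemma shows that such a component appears whenever two integral derivations fail to commute.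

For a grading $A=\bigoplus_{\chi\in M}A_\chi$ by an abelian group $M$, a \emph{weight} is an element $\chi$ with $A_\chi\ne0$.

\begin{lemma}\label{lem:torus}
Any two elements of $\mathfrak{s}$ commute. There are a free abelian group $M$ of finite rank $r$ and a grading $A=\bigoplus_{\chi\in M}A_\chi$ such that the weights generate $M$, such that $\mathfrak{s}=\operatorname{Hom}(M,\mathbb{Z})$, where $\ell\in\operatorname{Hom}(M,\mathbb{Z})$ acts on $A_\chi$ as multiplication by $\ell(\chi)$, and such that
\begin{equation}\label{eq:rank}
r+\operatorname{tr.deg}_{\mathbb{K}}A_0\le\dim X .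
\end{equation}
\end{lemma}

\begin{proof}
\emph{Commutation.} Let $\delta,\eta\in\mathfrak{s}$, and let $A=\bigoplus_jA_j$ be the grading by the eigenvalues of $\delta$. For $d\in\mathbb{Z}$ and $a\in A_j$ let $\eta_d(a)$ be the component of $\eta(a)$ in $A_{j+d}$. Each $\eta_d$ is a derivation. The algebra $A$ is generated by finitely many homogeneous elements, and $\eta_d$ kills all of them when $|d|$ is large, so $\eta=\sum_d\eta_d$ is a finite sum. Suppose that $\eta_d\neq0$ for some $d>0$, and take the largest such $d$. For $f\in A_j$ the component of $\eta^nf$ of degree $j+nd$ is $\eta_d^nf$. Since $f$ is a finite sum of eigenvectors of $\eta$, the elements $\eta^nf$ span a finite-dimensional space, and only finitely many degrees occur in them. So $\eta_d^nf=0$ for large $n$, and $\eta_d$ is a nonzero locally nilpotent derivation, against rigidity. If $\eta_d\ne0$ for some $d<0$, the smallest such $d$ gives the same contradiction. Hence $\eta=\eta_0$ preserves each $A_j$ and commutes with $\delta$.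

\emph{The bound.} Let $\delta_1,\dots,\delta_r\in\mathfrak{s}$ be linearly independent over $\mathbb{Z}$. Each $\delta_i$ preserves the eigenspaces of the others, so by Lemma~\ref{lem:lagrange} and induction $A=\bigoplus_{w\in\mathbb{Z}^r}A_w$, where $\delta_i$ acts on $A_w$ as $w_i$. This is a grading by the Leibniz rule. Let $M\subset\mathbb{Z}^r$ be the subgroup generated by the weights. If $M$ had rank less than $r$, there would be $0\ne\nu\in\mathbb{Z}^r$ with $\nu\cdot w=0$ for all weights $w$, and then $\sum\nu_i\delta_i=0$. So $M$ is free of rank $r$, and there are linearly independent weights $w^{(1)},\dots,w^{(r)}$. Choose $0\ne f_i\in A_{w^{(i)}}$. In a relation $\sum_\alpha c_\alpha f_1^{\alpha_1}\cdots f_r^{\alpha_r}=0$ with $c_\alpha\in A_0$ the terms have distinct degrees $\sum\alpha_iw^{(i)}$, so each term vanishes, and $c_\alpha=0$ because $A$ is a domain. Thus $f_1,\dots,f_r$ are algebraically independent over $A_0$, which gives \eqref{eq:rank}.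

\emph{The lattice.} Since $r\le\dim X$, we may choose $r$ maximal. Let $\delta\in\mathfrak{s}$. By maximality, $q\delta=\sum\nu_i\delta_i$ for some $q\ge1$ and $\nu\in\mathbb{Z}^r$. So $\delta$ acts on $A_w$ as $(\nu\cdot w)/q$. If $w$ is a weight, this number is an eigenvalue of $\delta$, hence an integer. Therefore $w\mapsto(\nu\cdot w)/q$ maps $M$ to $\mathbb{Z}$. Conversely, each $\ell\in\operatorname{Hom}(M,\mathbb{Z})$ defines an integral derivation, and the derivation determines $\ell$ because the weights generate $M$.
\end{proof}

We write $\langle\delta,\chi\rangle\in\mathbb{Z}$ for the value at $\chi\in M$ of the homomorphism attached to $\delta\in\mathfrak{s}$. Let $T=\operatorname{Hom}(M,\mathbb{K}^*)\cong\mathbb{G}_m^r$. The functions $\tau\mapsto\tau(\chi)$ are invertible regular functions on $T$, so the rule $a\mapsto\tau(\chi)a$ for $a\in A_\chi$ defines, by Lemma~\ref{lem:families}, a morphism $T\to\operatorname{Aut}(X)$. It is a homomorphism, and it is injective because the weights generate $M$. We identify $T$ with its image.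

\section{Curves through the identity}\label{sec:curves}

\begin{proposition}\label{prop:curves}
Let $t\mapsto g_t$ be a morphism from an irreducible affine curve to $\operatorname{Aut}(X)$ whose image contains $\mathrm{id}$. Then $g_t\in T$ for all $t$.
\end{proposition}

The image must contain a point of $T$: the constant family $x\mapsto x^{-1}$ on $X=\mathbb{A}^1\setminus\{0\}$ does not lie in $T$.

We recall two facts about the projective curve $\overline\Gamma$. First, the divisor $\operatorname{div}f=\sum_q(\operatorname{ord}_qf)\,q$ of a nonzero rational function has degree zero, and two functions with the same divisor are proportional. Second, let $\eta$ be a rational differential and $s$ a local parameter at $p$. Then $\eta=\varphi\,ds$ with $\varphi\in\mathbb{K}(\Gamma)$, and $\operatorname{res}_p\eta$ is the coefficient of $s^{-1}$ in the expansion of $\varphi$; it vanishes where $\eta$ is regular. The residue theorem states that $\sum_{p\in\overline\Gamma}\operatorname{res}_p\eta=0$. If $d\lambda=\varphi\,ds$, then the expansion of $\varphi$ is the formal derivative $\lambda'$: both $\lambda\mapsto\varphi$ and $\lambda\mapsto\lambda'$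 are derivations $\mathbb{K}(\Gamma)\to L$ that agree on $\mathbb{K}(s)$, and $\mathbb{K}(\Gamma)$ is a separable algebraic extension of $\mathbb{K}(s)$.

\begin{proof}[Proof of Proposition~\ref{prop:curves}]
After normalization the curve is $\Gamma$ as in Section~\ref{sec:A}; let $t_0\in\Gamma$ satisfy $g_{t_0}=\mathrm{id}$. At each $p\in S$ fix a local parameter. The derivation $E$ has pole order at most $1$, and $\delta_p:=\varepsilon_{-1}$ lies in $\mathfrak{s}$ by Proposition~\ref{prop:key}(ii). By part (iii), the order of $\Phi(a)$ at $p$ is minus the eigenvalue of $\delta_p$ on the leading coefficient of $\Phi(a)$. Step 1 identifies this eigenvalue. Step 2 shows that the resulting orders add up to zero, as for the homotheties in Example~\ref{ex:line}, where the residues at $0$ and $\infty$ are $-x\partial$ and $x\partial$. Step 3 compares this with the degree of a principal divisor.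

\emph{Step 1: $\Phi(A_\chi)\subset\mathbb{K}[\Gamma]\otimes A_\chi$.} The family acts by conjugation on the lattice $\mathfrak{s}$, and an algebraic family of integers is constant. In detail, let $\delta\in\mathfrak{s}$ and $\Delta=\Phi(1\otimes\delta)\Phi^{-1}$. By Lemma~\ref{lem:families}, $\mathrm{ev}_t\circ\Delta=\Delta_t\circ\mathrm{ev}_t$ with $\Delta_t=g_t^*\,\delta\,(g_t^*)^{-1}$. The derivation $\Delta_t$ is integral, so by Lemma~\ref{lem:torus} it acts on $A_\chi$ as the integer $\langle\Delta_t,\chi\rangle$. For $0\ne a\in A_\chi$ write $\Delta(a)=f_1\otimes a+\sum_{i\ge2}f_i\otimes a_i$ with $a,a_2,a_3,\dots$ linearly independent. Evaluation at $t$ gives $f_i(t)=0$ for $i\ge2$ and $f_1(t)=\langle\Delta_t,\chi\rangle\in\mathbb{Z}$. A nonconstant regular function on $\Gamma$ is a dominant morphism to $\mathbb{A}^1$ and omits only finitely many values, whereas $\mathbb{K}\setminus\mathbb{Z}$ is infinite. So $f_1$ is constant, equal to $f_1(t_0)=\langle\delta,\chi\rangle$. Hence $\Delta=1\otimes\delta$, which means that $\Phi$ commutes with $1\otimes\delta$. It follows that $(1\otimes\delta)\Phi(a)=\langle\delta,\chi\rangle\Phi(a)$ for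 $a\in A_\chi$ and all $\delta\in\mathfrak{s}$. If the component of $\Phi(a)$ in $\mathbb{K}[\Gamma]\otimes A_\psi$ is nonzero, then $\langle\delta,\psi\rangle=\langle\delta,\chi\rangle$ for all $\delta$, and $\psi=\chi$ because $\operatorname{Hom}(M,\mathbb{Z})$ separates the points of the free group $M$.

\emph{Step 2: $\sum_{p\in S}\langle\delta_p,\chi\rangle=0$ for every weight $\chi$.} The expansions at the various $p$ come from one differential on $\Gamma$. Let $a\in A$. Write $\Phi^{-1}(a)=\sum_i\lambda_i\otimes b_i$ and $\Phi(b_i)=\sum_k\mu_{ik}\otimes c_k$ with $\lambda_i,\mu_{ik}\in\mathbb{K}[\Gamma]$ and $b_i,c_k\in A$. The differentials $\eta_k=\sum_i\mu_{ik}\,d\lambda_i$ are regular on $\Gamma$ and do not depend on $p$. At $p\in S$,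
\[
E(a)=\nabla(a)=\sum_i\lambda_i'\,\Phi(b_i)=\sum_k\Bigl(\sum_i\mu_{ik}\lambda_i'\Bigr)\otimes c_k ,
\]
and the coefficient of $s^{-1}$ is $\delta_p(a)=\sum_k(\operatorname{res}_p\eta_k)\,c_k$. The residue theorem gives $\sum_{p\in S}\delta_p(a)=0$. For $0\ne a\in A_\chi$ this is the claim, since an integer that vanishes in $\mathbb{K}$ is zero.

\emph{Step 3: conclusion.} For $\chi\in M$ consider the divisor $\mathcal{D}_\chi=-\sum_{p\in S}\langle\delta_p,\chi\rangle\,p$ on $\overline\Gamma$. Let $\chi$ be a weight and $0\ne a\in A_\chi$. By Step 1, $\Phi(a)=\sum_if_i\otimes a_i$ with nonzero $f_i\in\mathbb{K}[\Gamma]$ and linearly independent $a_i\in A_\chi$. Let $p\in S$, $h=\Phi(a)$ and $j=\operatorname{ord}h$. The leading coefficient $h_j$ is a nonzero linear combination of the $a_i$, so it lies in $A_\chi$, and Proposition~\ref{prop:key}(iii) gives $\langle\delta_p,\chi\rangle h_j=-jh_j$. With \eqref{eq:ord} we obtain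
\[
\operatorname{ord}_pf_i\ \ge\ j=-\langle\delta_p,\chi\rangle\qquad\text{for all }i\text{ and all }p\in S .
\]
Also $\operatorname{ord}_qf_i\ge0$ for $q\in\Gamma$. So $\operatorname{div}f_i-\mathcal{D}_\chi$ has nonnegative coefficients, and its degree is zero by Step 2. Hence $\operatorname{div}f_i=\mathcal{D}_\chi$ for all $i$.

The map $\chi\mapsto\mathcal{D}_\chi$ is additive, so the $\chi\in M$ for which $\mathcal{D}_\chi$ is principal form a subgroup. It contains the weights, so it is $M$. For $\chi\in M$ let $f_\chi$ be the unique function with $\operatorname{div}f_\chi=\mathcal{D}_\chi$ and $f_\chi(t_0)=1$. It has neither zeros nor poles on $\Gamma$, and $f_{\chi+\chi'}=f_\chi f_{\chi'}$ by uniqueness. So $\tau_t(\chi)=f_\chi(t)$ defines an element $\tau_t\in T$ for each $t\in\Gamma$. For $a\in A_\chi$ as above, all $f_i$ are proportional to $f_\chi$, so $\Phi(a)=f_\chi\otimes b$ with $b\in A_\chi$, and evaluation at $t_0$ gives $b=a$. Thus $g_t^*a=\tau_t(\chi)a$, and $g_t=\tau_t\in T$.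
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection*{The neutral component is $T$}
Let $Z$ be an irreducible component of $V_k$ that contains a point $g\in T$, and let $g'\in Z$, $g'\ne g$. Choose an irreducible closed curve $Y\subset Z$ through $g$ and $g'$. The map $Y\to\operatorname{Aut}(X)$, $y\mapsto g^{-1}y$, is a morphism whose image contains $\mathrm{id}$. By Proposition~\ref{prop:curves}, $g^{-1}g'\in T$, so $g'\in T$. Thus every component of $V_k$ is either contained in $T$ or disjoint from $T$. Both $T\cap V_k$ and its complement in $V_k$ are then finite unions of components, hence closed. So $T$ is open and closed in $\operatorname{Aut}(X)$. It is connected, as the image of an irreducible variety under a morphism, and it contains $\mathrm{id}$. Therefore $\operatorname{Aut}^0(X)=T$. This subgroup lies in one $V_k$ and is closed, so it is algebraic, and $\mathbb{G}_m^r\to\operatorname{Aut}^0(X)$ is a bijective homomorphism of algebraic groups. In characteristic zero such a homomorphism is an isomorphism. The bound $r\le\dim X$ follows from \eqref{eq:rank}.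

\subsection*{All ranks occur}
Let $C=\mathbb{P}^1\setminus\{0,1,\infty\}$ and $X=\mathbb{G}_m^r\times C^{\,n-r}$, so that
\[
A=\mathbb{K}\bigl[y_1^{\pm1},\dots,y_r^{\pm1},\ z_j^{\pm1},\ (1-z_j)^{-1}\ :\ 1\le j\le n-r\bigr]
\]
is a domain of dimension $n$ that is generated by units. If $\delta$ is locally nilpotent and $u$ is a unit, then $\exp(t\delta)u$ is a unit of $A[t]$. Units of a polynomial ring over a domain are constant, so $\delta u=0$. Hence $\delta=0$, and $X$ is rigid.

Let $\rho$ be the rank of the lattice $\mathfrak{s}=\operatorname{Hom}(M,\mathbb{Z})$, which is the rank of $\operatorname{Aut}^0(X)$. The derivations $y_i\,\partial/\partial y_i$ are integral, with eigenvectors $y^\alpha f(z)$, and they are linearly independent, so $\rho\ge r$. For the opposite inequality, note that a unit $u$ of a $\mathbb{Z}$-graded domain is homogeneous: the highest degrees of $u$ and $u^{-1}$ add up to $0$, and so do the lowest degrees, which forces highest and lowest degree to agree. Let $\delta\in\mathfrak{s}$ and grade $A$ by its eigenvalues. The units $z_j$ and $1-z_j$ are both homogeneous. If $z_j$ had nonzero degree, $1-z_j$ would have two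 nonzero components, so $\delta z_j=0$. As this holds for all $\delta\in\mathfrak{s}$, the elements $z_1,\dots,z_{n-r}$ lie in the part $A_0$ of the $M$-grading. Now \eqref{eq:rank} gives $\rho\le n-(n-r)=r$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{remark}
That $A$ is a domain was used for the bound \eqref{eq:rank}, and the bound fails otherwise. The disjoint union of two copies of $\mathbb{A}^1\setminus\{0\}$ has dimension one and a faithful action of $\mathbb{G}_m^2$. It has no nontrivial $\mathbb{G}_a$-action, since the connected group $\mathbb{G}_a$ preserves each of the two rigid components.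
\end{remark}

\section{Varieties with an additive group action}\label{sec:C}

One locally nilpotent derivation $\partial$ produces many: $f\partial$ is locally nilpotent for every $f\in\ker\partial$. On $\mathbb{A}^2$, the derivation $\partial/\partial y$ gives in this way the automorphisms $(x,y)\mapsto(x,y+f(x))$ of unbounded degree. So the size of $\ker\partial$ decides Corollary~\ref{cor:C}. The transcendence degree of the kernel is standard, see \cite{Freudenburg}; we recall the argument, since it also settles the case of curves.

\begin{lemma}\label{lem:slice}
Let $\partial\ne0$ be a locally nilpotent derivation of $A$ and $B=\ker\partial$. There are $u\in A$ and $0\ne b\in B$ with $\partial u=b$, and $A[1/b]$ is a polynomial ring in $x=u/b$ over $B[1/b]$. In particular $\operatorname{tr.deg}_{\mathbb{K}}B=\dim X-1$.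
\end{lemma}

\begin{proof}
Take $a$ with $\partial a\ne0$, let $n\ge1$ be maximal with $\partial^na\ne0$, and put $u=\partial^{n-1}a$, $b=\partial^na$. The rule $\partial(a'/b^k)=\partial(a')/b^k$ extends $\partial$ to a locally nilpotent derivation of $A[1/b]$ with kernel $B'=B[1/b]$, and $\partial x=1$, so $\partial^nx^n=n!$ and $\partial^nx^i=0$ for $i<n$. If $\sum_{i\le n}c_ix^i=0$ with $c_i\in B'$, then applying $\partial^n$ gives $n!\,c_n=0$; so $x$ is transcendental over $B'$. We show by induction on $n$ that $\partial^{n+1}f=0$ implies $f\in B'[x]$. For $n=0$ this is the definition of $B'$. For $n\geq 1$ the element $c=\partial^nf$ lies in $B'$, and $f-cx^n/n!$ is killed by $\partial^n$.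
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $X$ is rigid, Theorem~\ref{thm:B} applies. If $X\cong\mathbb{A}^1$, then $\operatorname{Aut}(X)$ is the image of the connected group $\mathbb{G}_a\rtimes\mathbb{G}_m$ under a morphism, so it equals $\operatorname{Aut}^0(X)$ and lies in some $V_k$.

Conversely, let $X$ be non-rigid, and take $\partial,B,u,b,x$ as in Lemma~\ref{lem:slice}; in particular $\dim X\ge1$. If $\dim X=1$, then the domain $B$ is algebraic over the algebraically closed field $\mathbb{K}$, so $B=\mathbb{K}$, $b\in\mathbb{K}^*$ and $A=\mathbb{K}[x]$. Thus $X\cong\mathbb{A}^1$.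

Let $\dim X\ge2$. Then $B$ contains an element transcendental over $\mathbb{K}$, and its powers show that $B$ is infinite-dimensional. Let $W\subset B$ be a finite-dimensional subspace. For $f\in W$ we have $(f\partial)^n=f^n\partial^n$, so $f\partial$ is locally nilpotent, and for each $a\in A$ the elements $\exp(\pm f\partial)a=\sum_n(\pm f)^n\partial^n(a)/n!$ depend polynomially on the coordinates of $f$. By Lemma~\ref{lem:families} we obtain a morphism $W\to\operatorname{Aut}(X)$ that sends $f$ to the automorphism with pullback $\exp(f\partial)$. It is injective, because $\exp(f\partial)u=u+fb$ and $A$ is a domain. Its image is connected and contains $\mathrm{id}$, so it lies in $\operatorname{Aut}^0(X)$. If $\operatorname{Aut}^0(X)\subset V_k$, we obtain an injective morphism $W\to V_k$, hence $\dim W\le\dim V_k$ for all such $W$. This is impossible, so $\operatorname{Aut}^0(X)$ is not algebraic.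
\end{proof}

\begin{thebibliography}{9}

\bibitem{Freudenburg}
Freudenburg, \emph{Algebraic Theory of Locally Nilpotent Derivations}.

\bibitem{KZ}
Hanspeter Kraft and Mikhail Zaidenberg, \emph{Automorphism groups of affine varieties and their Lie algebras}, arXiv:2403.12489 (2024).

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
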